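# Completeness of free topological vector spaces over Dieudonné complete spaces

Throughout, all topological spaces are Tychonoff, vector spaces are over $\mathbb R$, topological vector spaces (TVS) are Hausdorff unless a topology is explicitly under construction, pseudometrics are finite-valued, and $\mathbb N=\{1,2,\dots\}$.

## Three theorems on $\mathbb V(X)$

**Theorem A.** If $X$ is Dieudonné complete, then the free topological vector space $\mathbb V(X)$ is complete. (With the known converse: $\mathbb V(X)$ is complete if and only if $X$ is Dieudonné complete.)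

**Theorem B.** For every Tychonoff space $X$ with Dieudonné completion $\mu X$, the natural map $\mathbb V(X)\to\mathbb V(\mu X)$ is a dense topological embedding. Hence $\mathbb V(\mu X)$ is the completion of $\mathbb V(X)$.

**Theorem C.** For a subspace $Y\subseteq X$, the natural map $\mathbb V(Y)\to\mathbb V(X)$ is a topological embedding if and only if every continuous pseudometric $d$ on $Y$ is dominated by a continuous pseudometric on $X$, that is, there is a continuous pseudometric $D$ on $X$ with $D|_{Y\times Y}\ge d$.

Theorem A answers affirmatively a question from Saak S. Gabriyelyan and Sidney A. Morris, "Free topological vector spaces", arXiv:1604.04005 (2016): is $\mathbb V(X)$ complete for every Dieudonné complete $X$? In plain words: take a space $X$ with no "holes" that a uniformity could detect, and form the most general TVS generated by $X$. Could new holes appear? Theorem A says no. Two facts are given with the question: if $\mathbb V(X)$ is complete, then $X$ is Dieudonné complete; and (Protasov) $\mathbb V(\kappa)$ is complete for every cardinal $\kappa$ with the discrete topology. The first will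 be recovered from Theorems A and B.

## Free TVS, uniformities and F-seminorms

**Definition (free TVS).** The free topological vector space over $X$ is a TVS $\mathbb V(X)$ with a continuous map $i:X\to\mathbb V(X)$ such that every continuous map $f$ from $X$ to a TVS $E$ has the form $f=\bar f\circ i$ for a unique continuous linear $\bar f:\mathbb V(X)\to E$.

We use that the pair exists and is unique, that $i$ is a closed embedding, and that $X$, identified with $i(X)$, is a Hamel basis of $\mathbb V(X)$. So as a vector space $\mathbb V(X)=\mathbb R^{(X)}$, the finite formal combinations $v=\sum a_xx$; we write $\operatorname{supp}v=\{x:a_x\ne0\}$. A continuous $f:X\to\mathbb R$ gives the continuous functional $\langle v,f\rangle=\sum a_xf(x)$. A continuous map $X\to Z$ induces a continuous linear map $\mathbb V(X)\to\mathbb V(Z)$. If $X\subseteq Z$, this *natural map* is injective, because it sends a basis into a basis. One warning: in $v=\frac12x-\frac12y$ the points are formal symbols, even if $X$ happens to be a subset of $\mathbb R$.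

**Definition (completeness).** A TVS is complete if every net that is Cauchy for its translation-invariant uniformity converges. A space $X$ is Dieudonné complete if its topology is induced by some complete uniformity.

The *universal uniformity* of $X$ is generated by all continuous pseudometrics on $X$. It induces the topology of $X$ and is finer than every other compatible uniformity. The maximum of two continuous pseudometrics is one, so the sets $\{\rho<r\}$ form a base of entourages. If $X$ is Dieudonné complete, its universal uniformity is complete: a filter that is Cauchy for it is Cauchy for the coarser, complete, compatible uniformity, so it converges, and the topology is the same. The completion of $X$ in its universal uniformity is the *Dieudonné completion* $\mu X$.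

Examples: compact spaces, discrete spaces, and complete metric spaces are Dieudonné complete. The space $\omega_1$ of countable ordinals is not. Every sequence in $\omega_1$ lies in some compact $[0,\gamma]$, so it has a cluster point; hence for a continuous pseudometric $\rho$ there is no infinite sequence with all mutual $\rho$-distances $\ge r>0$. So every continuous pseudometric, and therefore every compatible uniformity, is totally bounded. A complete totally bounded space is compact, and $\omega_1$ is not compact.

**Definition (F-seminorm).** An F-seminorm on a vector space is a function $p\ge0$ with $p(0)=0$, $p(u+w)\le p(u)+p(w)$, and $p(cu)\le p(u)$ for $|c|\le1$.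

Consequently $p(-u)=p(u)$, the function $s\mapsto p(su)$ is nondecreasing on $[0,\infty)$, and $|p(u)-p(w)|\le p(u-w)$. The textbook fact we need: the topology of any TVS is generated by its continuous F-seminorms (Jarchow, *Locally Convex Spaces*, §2.7, or the proof of Rudin, *Functional Analysis*, Theorem 1.24). After summing and rescaling: every neighbourhood of $0$ contains $\{p<1\}$ for some continuous F-seminorm $p$.

Example: on $\mathbb V(\kappa)$, with $\kappa$ discrete, $p(\sum s_xx)=\sum|s_x|^{1/2}$ is an F-seminorm. Since $p(cu)=|c|^{1/2}p(u)$, it defines a vector topology, and it is continuous on $\mathbb V(\kappa)$ because every map from $\kappa$ to a TVS is continuous. If $\kappa$ is uncountable, $\{p<1\}$ contains no convex neighbourhood $U$ of $0$: choose $s_x>0$ with $s_xx\in U$; for some $m$ infinitely many $x$ have $s_x\ge1/m$, and the average of $n$ of these vectors $s_xx$ has $p\ge n(1/(mn))^{1/2}=\sqrt{n/m}$, which is unbounded. So $\mathbb V(X)$ need not be locally convex, and Hahn–Banach arguments are not available.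

Two more textbook facts. First, a nonempty downward directed family of balanced absorbing sets, in which every $N$ contains some $N'+N'$, is a base at $0$ of a (possibly non-Hausdorff) vector topology. Second, a supremum of continuous pseudometrics $d_k\le c_k$ with constants $c_k\to0$ is a continuous pseudometric: the triangle inequality passes to suprema, and $\sup_kd_k$ is the uniform limit of $\max_{k\le K}d_k$. We call this the *sup rule*. Also, $\min(c,d)$ is a pseudometric if $d$ is one and $c>0$ is constant.

## Discrete spaces by hand

If $X$ is finite, $\mathbb V(X)=\mathbb R^X$ with its only Hausdorff vector topology, which is complete.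

Let $X=\mathbb N$ be discrete, with basis vectors $e_n$. For positive $\epsilon=(\epsilon_n)$ put $\mathrm{Box}(\epsilon)=\{\sum s_ne_n:|s_n|\le\epsilon_n\}$. The boxes are balanced, absorbing and directed, and $\mathrm{Box}(\epsilon/2)+\mathrm{Box}(\epsilon/2)\subseteq\mathrm{Box}(\epsilon)$, so they define a vector topology, clearly Hausdorff. It is that of $\mathbb V(\mathbb N)$. Given any $f:\mathbb N\to E$ and a neighbourhood $O$ of $0$ in $E$, choose neighbourhoods of $0$ with $O_1+O_1\subseteq O$ and $O_{n+1}+O_{n+1}\subseteq O_n$, and $\epsilon_n>0$ with $sf(n)\in O_n$ for $|s|\le\epsilon_n$. Then $\bar f(\mathrm{Box}(\epsilon))\subseteq\bigcup_n(O_1+\dots+O_n)\subseteq O$, since $O_1+\dots+O_n\subseteq O_1+\dots+O_{n-1}+O_{n-1}\subseteq\dots\subseteq O_1+O_1$.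

Completeness: let $(v_\alpha)$ be Cauchy. Each coordinate converges, say to $c_n$. *First*, $c_n\neq0$ for only finitely many $n$. Put $\epsilon_n=|c_n|/2$ where $c_n\ne0$ and $\epsilon_n=1$ elsewhere. Choose $\alpha_0$ with $v_\alpha-v_{\alpha_0}\in\mathrm{Box}(\epsilon)$ for $\alpha\ge\alpha_0$. In the limit, $|c_n-v_{\alpha_0}(n)|\le\epsilon_n$ for all $n$. If $v_{\alpha_0}(n)=0$ and $c_n\ne0$, this reads $|c_n|\le|c_n|/2$, which is absurd; so $c_n=0$ outside $\operatorname{supp}v_{\alpha_0}$. *Second*, $v_\alpha\to c$: for any $\epsilon$, the same passage to the limit gives $v_\alpha-c\in\mathrm{Box}(\epsilon)$ eventually, because boxes are closed under coordinatewise limits.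

Both halves will return: the limit, taken in a coarser topology, has the right support; and small neighbourhoods are closed, up to enlargement, in the coarser topology.

For uncountable discrete $\kappa$, boxes do not suffice. Let $p=\sum|s_x|^{1/2}$ as above. Any box with bounds $\epsilon_x>0$ has, for some $m$, infinitely many $\epsilon_x\ge1/m$, so it contains sums of $n$ terms $\frac1mx$ with $p=n/\sqrt m\ge1$ for large $n$. So $\{p<1\}$ contains no box. But it contains all sums $\sum_{j\in J}s_jz_j$, $J\subset\mathbb N$ finite, with $|s_j|\le4^{-j-1}$, since then $p\le\sum_j2^{-j-1}=\frac12$. The index $j$ is a place in a queue, not a position in $X$. Neighbourhoods will therefore carry both: bounds $\varepsilon_j(z)$ depending on the queue index $j$ and the position $z$.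

## Compact spaces

**Proposition 1.** If $K$ is compact, then $\mathbb V(K)$ is complete.

This is known; here is a proof. We may assume $K\neq\emptyset$. Let $B_n=\{\sum_{i\le n}a_ix_i:|a_i|\le n,\ x_i\in K\}$. It is compact, as a continuous image of $[-n,n]^n\times K^n$. The $B_n$ increase (pad with zero coefficients), cover $\mathbb V(K)$, and satisfy $B_n+B_n\subseteq B_{2n}$.

**Step 1: products of $k_\omega$-spaces.** This step provides the tool that lets us check continuity on compact pieces. A Hausdorff space is a $k_\omega$-space determined by an increasing sequence of compact sets $K_n$ covering it if a set is open whenever its trace on each $K_n$ is open in $K_n$. Claim: if $S$ is determined by $(K_n)$ and $S'$ by $(L_n)$, then $S\times S'$ is determined by $(K_n\times L_n)$. (This is due to Milnor; see Franklin–Thomas, *A survey of $k_\omega$-spaces*.) Let $W\subseteq S\times S'$ have open trace on each $K_n\times L_n$, and let $(x,y)\in W$, with $x\in K_{n_0}$ and $y\in L_{n_0}$. Put $A_{n_0}=\{x\}$, $C_{n_0}=\{y\}$. Given compact $A_n\subseteq K_n$ and $C_n\subseteq L_n$ with $A_n\times C_n\subseteq W$, the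 tube lemma in the compact space $K_{n+1}\times L_{n+1}$, together with normality, gives sets $U_{n+1}\supseteq A_n$ open in $K_{n+1}$ and $V_{n+1}\supseteq C_n$ open in $L_{n+1}$ whose closures $A_{n+1},C_{n+1}$ satisfy $A_{n+1}\times C_{n+1}\subseteq W$. Let $A=\bigcup A_n$ and $C=\bigcup C_n$; then $(x,y)\in A\times C\subseteq W$. The set $A$ is open: a point of $A\cap K_m$ lies in some $A_n$ with $n\ge m$, and $U_{n+1}\cap K_m$ is open in $K_m$, contains the point, and lies in $A$. Likewise $C$ is open. So $W$ is open.

**Step 2: $\mathbb V(K)$ carries the topology determined by $(B_n)$.** This step lets us build neighbourhoods piece by piece. Let $\sigma$ be the topology in which a set is open iff its trace on each $B_n$ is open in $B_n$. It is finer than the original topology, hence Hausdorff, and it induces the original topology on each $B_n$. So it is a $k_\omega$-topology determined by $(B_n)$. By Step 1 (and since $\mathbb R$ is determined by the intervals $[-n,n]$), continuity of addition and scalar multiplication for $\sigma$ need only be checked on $B_n\times B_n$ and $[-n,n]\times B_n$. There the values lie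 in $B_{2n}$ and $B_{n^2}$, all topologies involved are the original ones, and continuity is clear. So $\sigma$ is a Hausdorff vector topology, and $K\to(\mathbb V(K),\sigma)$ is continuous as $K\subseteq B_1$. By the universal property the identity from $\mathbb V(K)$ to $(\mathbb V(K),\sigma)$ is continuous. Hence $\sigma$ is the original topology.

**Step 3: Cauchy nets converge.** We assume the contrary and build one neighbourhood that defeats all compact pieces at once. Let $(v_\alpha)$ be Cauchy without limit. A Cauchy net converges to each of its cluster points, so it has none. Fix $n$. Each $b\in B_{2n}$ has an open $0$-neighbourhood $O_b$ such that the net is eventually outside $b+O_b+O_b$. Cover $B_{2n}$ by finitely many sets $b+O_b$ and let $U_n$ be the intersection of the corresponding $O_b$. Then $B_{2n}+U_n$ lies in the finite union of the sets $b+O_b+O_b$, so $v_\alpha\notin B_{2n}+U_n$ eventually.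

Let $W=\bigcap_n(B_n+U_n)\ni0$. Since $B_m\subseteq B_n+U_n$ for $n\ge m$,
$$W\cap B_m=B_m\cap\bigcap_{n<m}(B_n+U_n),$$
which is open in $B_m$. By Step 2, $W$ is open. Choose $\alpha_0$ with $v_\alpha\in v_{\alpha_0}+W$ for all $\alpha\ge\alpha_0$, and $m$ with $v_{\alpha_0}\in B_m$. Then $v_\alpha\in B_m+B_m+U_m\subseteq B_{2m}+U_m$ for all $\alpha\ge\alpha_0$, a contradiction. $\square$

## Passing through $\beta X$

For general $X$ the natural attempt is to use the compact case. Let $(v_\alpha)$ be Cauchy in $\mathbb V(X)$. The inclusion $X\subseteq\beta X$ gives a continuous linear injection $\mathbb V(X)\to\mathbb V(\beta X)$, so by Proposition 1 the net converges in $\mathbb V(\beta X)$ to some $v$. If the topology $\tau'$ that $\mathbb V(\beta X)$ induces on $\mathbb V(X)$ were the topology of $\mathbb V(X)$, it would remain only to show $v\in\mathbb V(X)$.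

It is not, already for $X=\mathbb N$. In $\mathbb V(\beta\mathbb N)$ the compact set $\beta\mathbb N$ is bounded, so $\frac1ne_n\to0$ in $\tau'$. But with $\epsilon_n=\frac1{2n}$ no $\frac1ne_n$ lies in $\mathrm{Box}(\epsilon)$. So we cannot hope that every neighbourhood $O$ of $0$ in $\mathbb V(X)$ contains $M\cap\mathbb V(X)$ for some neighbourhood $M$ of $0$ in $\mathbb V(\beta X)$.

The case of $\mathbb N$ also shows what to ask for: a neighbourhood $N$ of $0$ in $\mathbb V(X)$ whose $\tau'$-closure lies in $O$. Let $v$ be in that closure, so for every $M$ we can write $v=w+u$ with $w\in N$, $u\in M$. Here is the freedom gained: *$M$ may depend on $v$*, in particular on the finite set $F=\operatorname{supp}v$. For $N=\mathrm{Box}(\epsilon)$, off $F$ we have $v(n)=0$, so $u(n)=-w(n)$, and the large part of $u$ cancels against $w$ there. So $M$ only has to control coordinates in $F$.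

In general the difficulty sits exactly here. A vector of $\mathbb V(\beta X)$ is written with differences $t(x-y)$ of close points, and the representation of $v\in N+M$ passes through many points of $\beta X$ outside $F$, some outside $X$, where an F-seminorm $p$ of $\mathbb V(X)$ says nothing. The idea that gets past this: **contract the whole representation onto $F$**. Move every point occurring in it to a nearby point of $F$; the vector $v$ does not change, because points of $F$ are not moved and all other coefficients of $v$ vanish. What must be shown is that the moved representation still consists of small terms. For this we need neighbourhoods with enough bookkeeping.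

## Neighbourhoods made of edges and charges

Put
$$\lambda_k=\frac{2^{-k}}{2k}\quad(k\in\mathbb N),\qquad\text{so}\quad \lambda_1=\tfrac14,\ \lambda_2=\tfrac1{16},\ \lambda_3=\tfrac1{48},\ \dots,\qquad 2k\lambda_k=2^{-k}.$$

**Definition (the sets $N_X(d,\varepsilon)$).** Let $X$ be a set, $d$ a pseudometric on $X$, and $\varepsilon=(\varepsilon_j)_{j\in\mathbb N}$ functions $X\to(0,\infty)$. Then $N_X(d,\varepsilon)\subseteq\mathbb R^{(X)}$ is the set of all
$$\sum_{i\in I}t_i(x_i-y_i)+\sum_{j\in J}s_jz_j,\qquad I,J\subset\mathbb N\text{ finite},\quad x_i,y_i,z_j\in X,\ t_i,s_j\in\mathbb R,$$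
with $d(x_i,y_i)\le\lambda_{k_i}$, where $k_i=\max(i,\lceil|t_i|\rceil)$ is the *level* of the edge, and $|s_j|\le\varepsilon_j(z_j)$.

We call $t_i(x_i-y_i)$ an *edge* of index $i$ and $s_jz_j$ a *charge* of index $j$. Edges may have large coefficients, but then they must be short. Without $|t_i|$ in the level, $N$ would contain all multiples $t(x-y)$ with $d(x,y)\le\lambda_1$; for $X=[0,1]$ and $f(x)=x$, the functional $\langle\cdot,f\rangle$ is unbounded on such multiples as soon as some $x\ne y$ has $d(x,y)\le\lambda_1$, and for continuous $d$ there are such points. For discrete $\kappa$ and the metric with values $0,1$ there are no nonzero edges (as $1>\lambda_1$), and $N$ consists of the queues of charges met earlier.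

**Lemma 2.** Let $X$ be Tychonoff and let $d$ and all $\varepsilon_j>0$ be continuous. Then $N_X(d,\varepsilon)$ is a balanced neighbourhood of $0$ in $\mathbb V(X)$.

*Proof.* **Step 1: these sets define a vector topology.** We check the textbook conditions for the family of all $N(d,\varepsilon)=N_X(d,\varepsilon)$ with continuous data. It is directed, since $N(\max(d,d'),\min(\varepsilon,\varepsilon'))\subseteq N(d,\varepsilon)\cap N(d',\varepsilon')$. Each set is balanced: multiplying by $|c|\le1$ does not raise levels, and $\lambda$ decreases. Each is absorbing: for $v=\sum_{j\le n}a_jx_j$ and small $c$ we have $|ca_j|\le\varepsilon_j(x_j)$ for all $j\le n$.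

For sums put
$$d'=\sup_k2\lambda_k\min\bigl(1,d/\lambda_{2k}\bigr),\qquad\varepsilon'_j=\min(\varepsilon_{2j},\varepsilon_{2j-1}).$$
By the sup rule, $d'$ is a continuous pseudometric. If $d'(x,y)\le\lambda_k$, then $\min(1,d(x,y)/\lambda_{2k})\le\frac12$, so $d(x,y)\le\lambda_{2k}$. Given a sum of two elements of $N(d',\varepsilon')$, re-index the first summand by $i\mapsto2i-1$ and the second by $i\mapsto2i$, for edges and charges alike. An edge of level $k$ gets a new level $k'\le2k$, and $d\le\lambda_{2k}\le\lambda_{k'}$. A charge of index $j$ satisfies both bounds $\varepsilon_{2j-1}$ and $\varepsilon_{2j}$. So $N(d',\varepsilon')+N(d',\varepsilon')\subseteq N(d,\varepsilon)$. Let $\sigma$ be the resulting vector topology on $\mathbb R^{(X)}$.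

**Step 2: $\sigma$ is coarser than the topology $\tau$ of $\mathbb V(X)$.** This is where freeness enters. The map $X\to(\mathbb V(X),\sigma)$ is continuous, since $d(x,x_0)\le\lambda_1$ implies $x-x_0\in N(d,\varepsilon)$: use one edge with $i=t=1$. Hence $\sigma\vee\tau$ is a vector topology, Hausdorff because $\tau$ is, for which $X\to(\mathbb V(X),\sigma\vee\tau)$ is continuous. By the universal property the identity $(\mathbb V(X),\tau)\to(\mathbb V(X),\sigma\vee\tau)$ is continuous, that is, $\sigma\subseteq\tau$. $\square$

## Contraction of a representation onto the support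

This section is pure combinatorics on a set $X$ with a pseudometric $d$; no topology is used. We impose two conditions:

* (E1) $\varepsilon_{j+1}\le\frac12\varepsilon_j$ for all $j$;
* (E2) if $d(x,y)\le2^{1-k}$ and $1\le j\le k$, then $\varepsilon_j(x)\le2\varepsilon_j(y)$.

**Definition (reduced representation).** Let $F\subseteq X$. An $F$-reduced representation of $v$ with respect to $(d,\varepsilon)$ is
$$v=\sum_{\alpha\in A}t_\alpha(a_\alpha-b_\alpha)+\sum_{\beta\in B}s_\beta c_\beta$$
with $A,B$ finite, all $a_\alpha,b_\alpha,c_\beta\in F$, and index maps $\nu:A\to\mathbb N$ (at most $2$-to-$1$) and $\nu:B\to\mathbb N$ (at most $4$-to-$1$) such that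
$$d(a_\alpha,b_\alpha)\le2^{1-k_\alpha},\quad k_\alpha=\max(\nu(\alpha),\lceil|t_\alpha|\rceil),\qquad|s_\beta|\le4\varepsilon_{\nu(\beta)}(c_\beta).$$

Compared with $N_X(d,\varepsilon)$ the bounds are relaxed ($\lambda_k$ to $2^{1-k}$, $\varepsilon_j$ to $4\varepsilon_j$, indices may repeat a little), but all points lie in $F$.

Two small cases show the mechanism.

*A path.* Let $v=a-b=(a-z)+(z-b)$ with both coefficients $1$, the first edge of index $1$ and the second of index $2$, so their levels are $1$ and $2$. Move $z$ along the shorter-bound edge, the one of level $2$, to $b$. Then $z-b$ disappears and $a-z$ becomes $a-b$, with $d(a,b)\le\lambda_1+\lambda_2=\frac5{16}\le2^{1-1}$. In general a long path may occur, but index $\le$ level limits the number of edges of each level, and $\lambda_k$ was chosen to make the total length geometric.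

*A charge.* Let $0<|s|\le1$ and $v=sa=sz+s(a-z)$, with a charge of index $j$ at $z$ and an edge of index $i$, hence of level $k=\max(i,1)=i$. Move $z$ to $a$; the edge vanishes. If $j\le k$, (E2) gives $|s|\le\varepsilon_j(z)\le2\varepsilon_j(a)$ and the charge keeps its index. If $j>k$, (E2) says nothing about $\varepsilon_j$, but (E1) helps: $|s|\le2^{k-j}\varepsilon_k(z)\le2\cdot2^{k-j}\varepsilon_k(a)\le\varepsilon_k(a)$. The charge takes over the index of the edge along which it moved.

**Lemma 3 (contraction).** Let $X$ be a set, $d$ a pseudometric on $X$, and let (E1), (E2) hold. If $v\in N_X(d,\varepsilon)+N_X(d,\varepsilon)$ and $F=\operatorname{supp}v$, then $v$ has an $F$-reduced representation with respect to $(d,\varepsilon)$.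

*Proof.* **Step 1: the graph.** We turn the representation into a multigraph and discard what cannot matter. Joining the two representations, write
$$v=\sum_{\alpha\in A_0}t_\alpha(x_\alpha-y_\alpha)+\sum_{\beta\in B_0}s_\beta z_\beta$$
with index maps $\nu$ on $A_0$ and $B_0$ that are at most $2$-to-$1$, $d(x_\alpha,y_\alpha)\le\lambda_{k_\alpha}$, $k_\alpha=\max(\nu(\alpha),\lceil|t_\alpha|\rceil)$, and $|s_\beta|\le\varepsilon_{\nu(\beta)}(z_\beta)$. Since $\nu(\alpha)\le k_\alpha$, *at most $2m$ edges have level $m$*.

Let $P$ be the finite set consisting of $F$ and all $x_\alpha,y_\alpha,z_\beta$, and view $A_0$ as the edge set of a multigraph on $P$. Every edge lies within one component. The projection of $\mathbb R^{(P)}$ onto the span of the components meeting $F=\operatorname{supp}v$ fixes $v$, keeps each edge and charge in such components, and kills the others. So we discard all edges, charges and points in components not meeting $F$, and assume that every component meets $F$. (If $v=0$, nothing is left, and the empty representation will do.)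

**Step 2: add the edges in order of decreasing level.** This step gives the distance control. Enumerate the edges so that $k_{\alpha_1}\ge k_{\alpha_2}\ge\dots\ge k_{\alpha_r}$, and let $\Gamma_q$ be the graph on $P$ with edges $\alpha_1,\dots,\alpha_q$. Then:

$(*)$ If $p,p'$ lie in one component of $\Gamma_q$, $q\ge1$, then $d(p,p')\le2^{1-k}$ with $k=k_{\alpha_q}$.

Indeed, a simple path from $p$ to $p'$ uses distinct edges of levels $m\ge k$, at most $2m$ of each level $m$, so
$$d(p,p')\le\sum_{m\ge k}2m\lambda_m=\sum_{m\ge k}2^{-m}=2^{1-k}.$$

**Step 3: the contraction $\pi:P\to F$.** Each point is sent into $F$ at the first moment this is possible. Call a component *occupied* if it meets $F$. For $p\in P$ let $q(p)$ be the least $q\ge0$ such that the component of $p$ in $\Gamma_q$ is occupied; it exists by Step 1. Now $q(p)=0$ iff $p\in F$; in this case let $\pi(p)=p$.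

Let $q=q(p)\ge1$. The component $K$ of $p$ in $\Gamma_{q-1}$ is unoccupied, but the component of $p$ in $\Gamma_q$ is occupied. So $\alpha_q$ joins $K$ to another component $K'$ of $\Gamma_{q-1}$, and $K'$ is occupied. The only component that changes at stage $q$ is $K\cup K'$, so the points $p'$ with $q(p')=q$ are exactly those of $K=:K_q$, which is thus determined by $q$. Choose one point $a_q\in F\cap K'$ and put $\pi(p')=a_q$ for all $p'\in K_q$.

In all cases $p$ and $\pi(p)$ lie in one component of $\Gamma_{q'}$ for every $q'\ge q(p)$. By $(*)$, if $q=q(p)\ge1$,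
$$d(p,\pi(p))\le2^{1-k_{\alpha_q}}.$$
As $\pi$ fixes $F=\operatorname{supp}v$, its linear extension fixes $v$, so
$$v=\sum_\alpha t_\alpha\bigl(\pi(x_\alpha)-\pi(y_\alpha)\bigr)+\sum_\beta s_\beta\pi(z_\beta).$$

**Step 4: edges.** We check that moved edges vanish or stay short. Let $\alpha=\alpha_q$ and let $L$ be the component of $\Gamma_q$ containing $x_\alpha,y_\alpha$. If $L$ is unoccupied, then both $q(x_\alpha),q(y_\alpha)>q$, and they are equal because the two points share a component from stage $q$ on. So $\pi(x_\alpha)=\pi(y_\alpha)$, and the term vanishes; drop it. If $L$ is occupied, then $q(x_\alpha),q(y_\alpha)\le q$, so $\pi(x_\alpha),\pi(y_\alpha)\in L$ by Step 3, and $d(\pi(x_\alpha),\pi(y_\alpha))\le2^{1-k_\alpha}$ by $(*)$. Keep the term with the same $t_\alpha$ and $\nu(\alpha)$; its level is unchanged, and $\nu$ is still at most $2$-to-$1$.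

**Step 5: charges.** We check that moved charges stay small, merging those that moved too far for (E2). Let $z=z_\beta$, $j=\nu(\beta)$, $q=q(z)$.

* If $q=0$, then $\pi(z)=z$; keep the charge with index $j$.
* If $q\ge1$, $k=k_{\alpha_q}$ and $j\le k$, then (E2) gives $|s_\beta|\le\varepsilon_j(z)\le2\varepsilon_j(\pi(z))$; keep the charge with index $j$.
* For fixed $q\ge1$ and $k=k_{\alpha_q}$, all charges with $q(z_\beta)=q$ and $\nu(\beta)>k$ now sit at the same point $a_q$. Merge them into one charge. By (E1), by (E2) with $j=k$, and since each index occurs at most twice, its absolute value is at most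
$$\sum_\beta\varepsilon_{\nu(\beta)}(z_\beta)\le\sum_\beta2^{k-\nu(\beta)}\varepsilon_k(z_\beta)\le2\sum_{j>k}2^{k-j}\cdot2\varepsilon_k(a_q)=4\varepsilon_k(a_q)\le4\varepsilon_{\nu(\alpha_q)}(a_q).$$
The last inequality holds because $\nu(\alpha_q)\le k$ and $\varepsilon_j$ decreases in $j$. Give the merged charge the index $\nu(\alpha_q)$.

Kept charges use each index at most twice. There is at most one merged charge for each $q$, and the map $\alpha\mapsto\nu(\alpha)$ is at most $2$-to-$1$ on edges, so merged charges also use each index at most twice. Altogether each index is used at most four times. $\square$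

The order in Step 2 is what makes Step 4 work: if an edge of level $k$ survives, its endpoints were moved only along edges of level $\ge k$; if they have to travel farther, they travel together and the edge disappears.

## Pairs $(d,\varepsilon)$ adapted to a neighbourhood

**Lemma 4.** Let $X$ be Tychonoff and $O$ a neighbourhood of $0$ in $\mathbb V(X)$. There are a continuous pseudometric $d$ on $X$ and continuous functions $\varepsilon_j:X\to(0,1]$ such that (E1), (E2) hold,
$$d(x,y)\ \ge\ \sup_j2^{3-j}\min\bigl(1,|\log_2\varepsilon_j(x)-\log_2\varepsilon_j(y)|\bigr),\tag{1}$$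
and every $v\in\mathbb V(X)$ with an $X$-reduced representation with respect to $(d,\varepsilon)$ belongs to $O$.

*Proof.* Take a continuous F-seminorm $p$ with $\{p<1\}\subseteq O$.

**Step 1: the functions $\varepsilon_j$.** We need bounds that make charges $p$-small and are *continuous* in the position; an integral provides this. Let
$$\varepsilon^0_j(x)=\tfrac18\int_0^1\max\bigl(0,1-2^{j+4}p(sx)\bigr)\,ds.$$
The integrands at $x$ and $x'$ differ by at most $2^{j+4}p(s(x-x'))\le2^{j+4}p(x-x')$, so $|\varepsilon_j^0(x)-\varepsilon_j^0(x')|\le2^{j+1}p(x-x')$ and $\varepsilon_j^0$ is continuous. It is positive because $p(sx)\to0$ as $s\to0$, and it is $\le\frac18$.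

Let $\sigma=\sup\{s\in[0,1]:2^{j+4}p(sx)<1\}$. By monotonicity of $s\mapsto p(sx)$ the integrand vanishes for $s>\sigma$, so $0<8\varepsilon_j^0(x)\le\sigma$. Hence
$$|s|\le4\varepsilon^0_j(x)\ \Longrightarrow\ |s|<\sigma\ \Longrightarrow\ p(sx)\le2^{-j-4}.$$
Put $\varepsilon_1=\varepsilon_1^0$ and $\varepsilon_{j+1}=\min(\varepsilon_{j+1}^0,\varepsilon_j/2)$. These are continuous with values in $(0,1]$, (E1) holds, and $\varepsilon_j\le\varepsilon_j^0$.

**Step 2: the pseudometric $d$.** It must control both $p$ on edges and the variation of $\varepsilon_j$. Let $d=\max(d_1,d_2)$, where $d_2$ is the right-hand side of (1) and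
$$d_1(x,y)=\sup_k2^{2-k}\min\bigl(1,2^{k+3}p(k(x-y))\bigr).$$
Both are continuous pseudometrics by the sup rule, and (1) holds. Let $d(x,y)\le2^{1-k}$. From $d_1$: $\min(1,2^{k+3}p(k(x-y)))\le\frac12$, so $p(k(x-y))\le2^{-k-4}$. From $d_2$, for $j\le k$: $\min(1,|\log_2\varepsilon_j(x)-\log_2\varepsilon_j(y)|)\le2^{1-k-3+j}\le\frac14$, so $\varepsilon_j(x)\le2^{1/4}\varepsilon_j(y)\le2\varepsilon_j(y)$. This is (E2). Only the lower bound (1) was used for it:

$(**)$ *If positive functions $\varepsilon_j$ and a pseudometric $d$ satisfy (1), then (E2) holds.*

**Step 3: reduced vectors lie in $O$.** We add up. For an $X$-reduced representation, $|t_\alpha|\le k_\alpha$ gives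
$$p(t_\alpha(a_\alpha-b_\alpha))\le p(k_\alpha(a_\alpha-b_\alpha))\le2^{-k_\alpha-4}\le2^{-\nu(\alpha)-4},$$
and $|s_\beta|\le4\varepsilon_{\nu(\beta)}(c_\beta)\le4\varepsilon^0_{\nu(\beta)}(c_\beta)$ gives $p(s_\beta c_\beta)\le2^{-\nu(\beta)-4}$. Hence
$$p(v)\le2\sum_i2^{-i-4}+4\sum_j2^{-j-4}=\tfrac6{16}<1,$$
and $v\in O$. $\square$

As a check on the definitions: since $\lambda_k\le2^{1-k}$, elements of $N_X(d,\varepsilon)$ have $X$-reduced representations, so $N_X(d,\varepsilon)\subseteq O$. With Lemma 2 this says that the sets $N_X(d,\varepsilon)$ form a base at $0$ of $\mathbb V(X)$.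

## Small neighbourhoods with small $\tau'$-closure

As before, $\tau'$ is the topology on $\mathbb V(X)$ induced from $\mathbb V(\beta X)$.

**Proposition 5.** For every neighbourhood $O$ of $0$ in $\mathbb V(X)$ there is a neighbourhood $N$ of $0$ in $\mathbb V(X)$ whose $\tau'$-closure in $\mathbb V(X)$ is contained in $O$.

*Proof.* Take $(d,\varepsilon)$ from Lemma 4 and $N=N_X(d,\varepsilon)$, a neighbourhood of $0$ by Lemma 2. Let $v$ be in the $\tau'$-closure of $N$. If $v=0$, then $v\in O$. Let $v\ne0$ and $F=\operatorname{supp}v\subset X$.

**Step 1: a pair $(e,\eta)$ on $\beta X$ that remembers $(d,\varepsilon)$ on $F$.** We truncate so that everything extends to $\beta X$, without changing anything on $F$. Put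
$$\delta_j=\min_{a\in F}\varepsilon_j(a)>0,\qquad\eta_j=\max(\varepsilon_j,\delta_j)\ \text{ on }X.$$
Then $\delta_j\le\eta_j\le1$, so $\log_2\eta_j$ is bounded and continuous and extends to $\beta X$; hence $\eta_j$ extends to a positive continuous function on $\beta X$, again called $\eta_j$. For $a\in F$ let $\varphi_a$ be the continuous extension of $\min(2,d(\cdot,a))$ to $\beta X$. On $\beta X$ define
$$e(x,y)=\max\Bigl\{\max_{a\in F}|\varphi_a(x)-\varphi_a(y)|,\ \sup_j2^{3-j}\min\bigl(1,|\log_2\eta_j(x)-\log_2\eta_j(y)|\bigr)\Bigr\},$$
a continuous pseudometric by the sup rule.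

**Step 2: three properties of $(e,\eta)$.** These make Lemma 3 applicable on $\beta X$ and its output usable on $X$.

* *(E1) and (E2) hold for $(e,\eta)$.* On $X$, $\varepsilon_{j+1}\le\varepsilon_j/2$ and $\delta_{j+1}\le\delta_j/2$ give $\eta_{j+1}\le\eta_j/2$; on $\beta X$ this follows by density. (E2) is $(**)$.
* *$N_X(d,\varepsilon)\subseteq N_{\beta X}(e,\eta)$.* On $X$ we have $\varepsilon_j\le\eta_j$, and $e\le d$: first, $|\varphi_a(x)-\varphi_a(y)|\le|d(x,a)-d(y,a)|\le d(x,y)$; second, $|\log_2\eta_j(x)-\log_2\eta_j(y)|\le|\log_2\varepsilon_j(x)-\log_2\varepsilon_j(y)|$, since taking the maximum with the constant $\log_2\delta_j$ is $1$-Lipschitz, and (1) applies.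
* *On $F$ nothing is lost.* There $\eta_j=\varepsilon_j$. For $a,b\in F$ we have $e(a,b)\ge|\varphi_a(a)-\varphi_a(b)|=\min(2,d(a,b))$. So $e(a,b)\le2^{1-k}$ (which is $\le1$) implies $d(a,b)\le2^{1-k}$.

**Step 3: contract.** Now $v$ is pulled onto $F$. By Lemma 2, $N_{\beta X}(e,\eta)$ is a balanced neighbourhood of $0$ in $\mathbb V(\beta X)$. Since $v$ is in the $\tau'$-closure of $N_X(d,\varepsilon)$, some $w\in N_X(d,\varepsilon)$ lies in $v+N_{\beta X}(e,\eta)$, so
$$v\in N_X(d,\varepsilon)+N_{\beta X}(e,\eta)\subseteq N_{\beta X}(e,\eta)+N_{\beta X}(e,\eta).$$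
Lemma 3, applied to the set $\beta X$, gives an $F$-reduced representation of $v$ with respect to $(e,\eta)$. All its points lie in $F\subset X$, so by the third property it is an $F$-reduced representation with respect to $(d,\varepsilon)$, in particular an $X$-reduced one. By Lemma 4, $v\in O$. $\square$

Note that $e\le d$ goes the wrong way for estimating edges away from $F$: on $X\setminus F$ the pseudometric $e$ may be far smaller than $d$. The contraction is what makes this harmless.

## Limits in $\mathbb V(\beta X)$ of Cauchy nets: proof of Theorem A

Let $X$ be Dieudonné complete (and nonempty) and let $(v_\alpha)$ be a Cauchy net in $\mathbb V(X)$. Its image in $\mathbb V(\beta X)$ is Cauchy and converges to some $v\in\mathbb V(\beta X)$ by Proposition 1.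

**Step 1: $v\in\mathbb V(X)$.** This is the first half of the argument for $\mathbb N$, and the only place where Dieudonné completeness is used. A single scalar function does not produce the contradiction; we use a whole family of functions, uniformly.

Suppose some $y\in\operatorname{supp}v$ is not in $X$, with coefficient $c\ne0$. The trace on $X$ of the neighbourhood filter of $y$ does not converge in $X$: a limit $x\in X$ would be a limit in $\beta X$, different from the limit $y$, against the Hausdorff property. The universal uniformity of $X$ is complete, so this filter is not Cauchy for it. Hence there are a continuous pseudometric $\rho$ on $X$ and $r\in(0,1]$ such that $G\cap X$ has $\rho$-diameter $\ge r$ for every neighbourhood $G$ of $y$ in $\beta X$.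

For $x\in X$ let $h_x:\beta X\to[0,1]$ be the continuous extension of $\min(1,\rho(x,\cdot))$. Then $h_x(y)\ge r/3$: otherwise $G=\{h_x<r/3\}$ would be a neighbourhood of $y$, and since $r/3<1$ its trace would lie in $\{\rho(x,\cdot)<r/3\}$, of $\rho$-diameter $\le2r/3<r$.

Let $\mathcal A$ be the set of nonempty finite subsets of $X$ and $h_A=\min_{a\in A}h_a$. Then $h_A(y)\ge r/3$, $h_A|_A=0$, and $h_A|_X$ is $1$-Lipschitz for $\rho$. (For $X=\mathbb N$ and $\rho$ the metric with values $0,1$, $h_A$ is the indicator function of $\beta\mathbb N\setminus A$.) Choose a continuous $g:\beta X\to[0,1]$ with $g(y)=1$ and $g=0$ on $\operatorname{supp}v\setminus\{y\}$. For $x,x'\in X$ and all $A$,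
$$|gh_A(x)-gh_A(x')|\le g(x)|h_A(x)-h_A(x')|+h_A(x')|g(x)-g(x')|\le\rho(x,x')+|g(x)-g(x')|.$$
The bound does not depend on $A$, so $x\mapsto(g(x)h_A(x))_{A\in\mathcal A}$ is a continuous map $X\to\ell_\infty(\mathcal A)$. It extends to a continuous linear $T:\mathbb V(X)\to\ell_\infty(\mathcal A)$. The net $(Tv_\alpha)$ is Cauchy, so it converges in norm to some $\xi$.

Each $gh_A\in C(\beta X)$ gives a continuous linear functional on $\mathbb V(\beta X)$, so
$$\xi_A=\lim_\alpha\langle v_\alpha,gh_A\rangle=\langle v,gh_A\rangle=c\,h_A(y),\qquad|\xi_A|\ge|c|r/3\quad\text{for every }A\in\mathcal A.$$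
Choose $\alpha$ with $\|Tv_\alpha-\xi\|<|c|r/3$, and $A\in\mathcal A$ with $A\supseteq\operatorname{supp}v_\alpha$. As $h_A$ vanishes on $A$, $(Tv_\alpha)_A=0$, so $\|Tv_\alpha-\xi\|\ge|\xi_A|\ge|c|r/3$, a contradiction. Hence $\operatorname{supp}v\subset X$, that is, $v\in\mathbb V(X)$.

**Step 2: $v_\alpha\to v$ in $\mathbb V(X)$.** This upgrades $\tau'$-convergence, using Proposition 5. Put $u_\alpha=v_\alpha-v\in\mathbb V(X)$. This net is Cauchy in $\mathbb V(X)$, and $u_\alpha\to0$ in $\tau'$. Given a neighbourhood $O$ of $0$ in $\mathbb V(X)$, take $N$ from Proposition 5 and $\alpha_0$ with $u_\alpha-u_\beta\in N$ for all $\alpha,\beta\ge\alpha_0$. Fix $\alpha\ge\alpha_0$. As $\beta$ grows, $u_\alpha-u_\beta\to u_\alpha$ in $\tau'$, so $u_\alpha$ lies in the $\tau'$-closure of $N$, hence in $O$. Thus $u_\alpha\in O$ for all $\alpha\ge\alpha_0$, and $v_\alpha\to v$ in $\mathbb V(X)$. This proves that $\mathbb V(X)$ is complete. $\blacksquare$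

## Domination of pseudometrics: proof of Theorem C

First some instances of the criterion. For $\mathbb Z\subset\mathbb R$ it holds: given a pseudometric $d$ on $\mathbb Z$, let $G$ be the piecewise linear function with $G(0)=0$ and $G(n+1)-G(n)=d(n,n+1)$; then $D(x,y)=|G(x)-G(y)|$ is continuous on $\mathbb R$ and $d(m,n)\le\sum_{m\le i<n}d(i,i+1)=D(m,n)$ for $m<n$. For $(0,1]\subset[0,1]$ it fails: $|1/x-1/y|$ is unbounded on $(0,1]$, while continuous pseudometrics on $[0,1]$ are bounded. For $\mathbb N\subset\beta\mathbb N$ it fails likewise with $|m-n|$, in accordance with the sequence $\frac1ne_n$ above.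

We may assume $Y\ne\emptyset$, since otherwise both sides hold trivially. The natural map is always a continuous linear injection, so the issue is whether each neighbourhood of $0$ in $\mathbb V(Y)$ contains the trace of one from $\mathbb V(X)$.

**Proof that domination implies embedding.** Let $O$ be a neighbourhood of $0$ in $\mathbb V(Y)$. Lemma 4, applied to $Y$, gives $(d,\varepsilon)$ on $Y$.

**Step 1: a pair $(d^*,\varepsilon^*)$ on $X$ that is stricter than $(d,\varepsilon)$ on $Y$.** Domination provides it. By hypothesis there are continuous pseudometrics $D$ and $D_j$ on $X$ with $D\ge d$ on $Y$ and $D_j(y,y')\ge|1/\varepsilon_j(y)-1/\varepsilon_j(y')|$ for $y,y'\in Y$. Fix $y_0\in Y$ and put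
$$\varepsilon^1_j(x)=\bigl(1/\varepsilon_j(y_0)+D_j(x,y_0)\bigr)^{-1}\qquad(x\in X).$$
This is continuous and positive on $X$. On $Y$ we have $1/\varepsilon_j(y)\le1/\varepsilon_j(y_0)+D_j(y,y_0)$, that is, $\varepsilon_j^1\le\varepsilon_j$. Put $\varepsilon_1^*=\varepsilon_1^1$, $\varepsilon^*_{j+1}=\min(\varepsilon^1_{j+1},\varepsilon^*_j/2)$, and
$$d^*=\max\Bigl(D,\ \sup_j2^{3-j}\min\bigl(1,|\log_2\varepsilon^*_j(x)-\log_2\varepsilon_j^*(y)|\bigr)\Bigr).$$
These are continuous on $X$; (E1) holds by construction and (E2) by $(**)$. On $Y$: $d^*\ge d$ and $\varepsilon_j^*\le\varepsilon_j$.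

**Step 2: the trace of $N_X(d^*,\varepsilon^*)$ lies in $O$.** We contract, exactly as in Proposition 5. By Lemma 2, $N_X(d^*,\varepsilon^*)$ is a neighbourhood of $0$ in $\mathbb V(X)$. Let $v\in\mathbb V(Y)\cap N_X(d^*,\varepsilon^*)$. Since $0\in N_X(d^*,\varepsilon^*)$, Lemma 3 applies and gives a $\operatorname{supp}v$-reduced representation with respect to $(d^*,\varepsilon^*)$. Its points lie in $\operatorname{supp}v\subseteq Y$, so by Step 1 it is also $Y$-reduced with respect to $(d,\varepsilon)$. By Lemma 4, $v\in O$. So the natural map is an embedding.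

**Proof that embedding implies domination.** Let $\mathbb V(Y)\to\mathbb V(X)$ be an embedding, $d$ a continuous pseudometric on $Y$, and $y_0\in Y$.

**Step 1: encode $d$ in a linear operator.** This translates the hypothesis about neighbourhoods into one about $d$. The map $Y\to\ell_\infty(Y)$, $y\mapsto d(y,\cdot)-d(y_0,\cdot)$, is well defined (values bounded by $d(y,y_0)$). The difference of the images of $y$ and $y'$ is $d(y,\cdot)-d(y',\cdot)$, of norm $d(y,y')$, so the map is continuous. It extends to a continuous linear $T:\mathbb V(Y)\to\ell_\infty(Y)$ with $\|T(y-y')\|=d(y,y')$ and $Ty_0=0$. Because of the embedding, for each $k\ge0$ there is a continuous F-seminorm $p_k$ on $\mathbb V(X)$ such that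
$$u\in\mathbb V(Y),\ p_k(u)<1\ \Longrightarrow\ \|Tu\|<2^{-k}.$$

**Step 2: dominate $\min(1,d)$.** Small distances come first. Let $D(x,x')=\sum_{k\ge1}2^{1-k}\min(1,p_k(x-x'))$, a continuous pseudometric on $X$ (the series converges uniformly). Let $y,y'\in Y$ with $m=\min(1,d(y,y'))>0$, and let $k\ge1$ be least with $2^{-k}\le m$. Then $\|T(y-y')\|=d(y,y')\ge2^{-k}$, so $p_k(y-y')\ge1$ and $D(y,y')\ge2^{1-k}$. Moreover $2^{1-k}\ge m$: for $k=1$ because $m\le1$, and for $k>1$ by minimality of $k$. So $D\ge\min(1,d)$ on $Y$.

**Step 3: a continuous function on $X$ that bounds $d(\cdot,y_0)$.** This handles large distances. Let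
$$h(x)=1+1/\varepsilon(x),\qquad\varepsilon(x)=\tfrac18\int_0^1\max\bigl(0,1-p_0(sx)\bigr)\,ds.$$
As in Step 1 of Lemma 4, $\varepsilon$ is continuous and positive, and with $\sigma=\sup\{s\in[0,1]:p_0(sx)<1\}$ we have $0<8\varepsilon(x)\le\sigma$, so $\varepsilon(x)<\sigma$ and $p_0(\varepsilon(x)x)<1$. For $y\in Y$ this gives $\|T(\varepsilon(y)y)\|<1$, so
$$d(y,y_0)=\|Ty-Ty_0\|=\|Ty\|<1/\varepsilon(y)<h(y).$$

**Step 4: combine.** We weight the bounded pseudometric by $h$ without losing the triangle inequality. Put $D_1=\min(1,D)$ and
$$D^*(x,x')=\bigl\|h(x)D_1(x,\cdot)-h(x')D_1(x',\cdot)\bigr\|_{\ell_\infty(X)}.$$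
This is a pseudometric, being the norm distance between the images of $x$ and $x'$ under a map $X\to\ell_\infty(X)$. That map is continuous, since the norm above is at most $|h(x)-h(x')|+h(x)D_1(x,x')$, which tends to $0$ as $x'\to x$. So $D^*$ is continuous. Evaluating at the coordinates $x'$ and $x$ gives
$$D^*(x,x')\ge\max(h(x),h(x'))\,D_1(x,x').$$
Let $y,y'\in Y$. If $d(y,y')\le1$, then $D_1(y,y')\ge d(y,y')$ by Step 2, and $h\ge1$ gives $D^*(y,y')\ge d(y,y')$. If $d(y,y')>1$, then $D_1(y,y')=1$, so
$$2D^*(y,y')\ge h(y)+h(y')\ge d(y,y_0)+d(y',y_0)\ge d(y,y').$$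
In both cases $2D^*(y,y')\ge d(y,y')$, so the continuous pseudometric $2D^*$ on $X$ dominates $d$. $\blacksquare$

## The completion of $\mathbb V(X)$: proof of Theorem B

**Step 1: the natural map is an embedding.** We verify the criterion of Theorem C for $X\subseteq\mu X$. Every continuous pseudometric $d$ on $X$ is uniformly continuous for the universal uniformity, so it extends continuously to $\mu X\times\mu X$; by density of $X$ the extension is a pseudometric. It dominates $d$, as it equals $d$ on $X$. By Theorem C, $\mathbb V(X)\to\mathbb V(\mu X)$ is an embedding.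

**Step 2: the image is dense and the target is complete.** This identifies $\mathbb V(\mu X)$ as the completion. The closure of the image is a linear subspace that contains the closure of $X$, hence $\mu X$, which spans $\mathbb V(\mu X)$. The space $\mu X$ is Dieudonné complete, because its topology is induced by the complete uniformity of the completion. By Theorem A, $\mathbb V(\mu X)$ is complete. So it is the completion of $\mathbb V(X)$. $\blacksquare$

**The converse in Theorem A.** If $\mathbb V(X)$ is complete, it is closed in $\mathbb V(\mu X)$ and dense there, so $\mathbb V(X)=\mathbb V(\mu X)$. A point of $\mu X\setminus X$ is not in the span of $X$, since $\mu X$ is linearly independent; so $X=\mu X$, and $X$ is Dieudonné complete. Hence $\mathbb V(X)$ is complete if and only if $X$ is Dieudonné complete.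

**Example.** Take $X=\omega_1$. Its universal uniformity is totally bounded, so $\mu\omega_1$ is compact. A bounded continuous $f:\omega_1\to\mathbb R$ is uniformly continuous for the universal uniformity, because $|f(x)-f(y)|$ is a continuous pseudometric; so it extends to $\mu\omega_1$, and therefore $\mu\omega_1=\beta\omega_1$, which is $[0,\omega_1]$ by a textbook fact. By Theorem B the completion of $\mathbb V(\omega_1)$ is $\mathbb V([0,\omega_1])$. The missing limit is visible: the net $(\gamma)_{\gamma<\omega_1}$ of basis vectors converges to the basis vector $\omega_1$ in $\mathbb V([0,\omega_1])$. So it is Cauchy in $\mathbb V(\omega_1)$, and its limit lies outside $\mathbb V(\omega_1)$.
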